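
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Decomposing shellable complexes whose minimal non-faces have bounded size}


\begin{abstract}
Let $\Delta$ be a shellable simplicial complex of dimension $d$ whose largest minimal non-face has $m$ vertices, $2\le m\le d+2$. We determine the smallest $k$ for which every such $\Delta$ is $k$-decomposable: it is $\max\{0,d-1\}$, whatever the value of $m$. The upper bound is read off from a shelling. For the lower bound we show that, in a pure complex without top homology, a shedding face whose link has homology in the top possible degree has a non-shellable deletion, and we construct shellable complexes in which all nonempty faces but two have such links. A refinement of the upper bound in terms of the $h$-vector is shown to be sharp as well.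
\end{abstract}

\section{The question and the answer}

\subsection{Definitions}

All simplicial complexes are finite and contain the empty face; $V(\Delta)$ is the set of actual vertices of $\Delta$, so every element of $V(\Delta)$ is a $0$-face. A \emph{clutter} is a hypergraph in which no edge is properly contained in another; its edges are called \emph{circuits}. The \emph{non-face clutter} $\mathcal C(\Delta)$ is the clutter on $V(\Delta)$ whose circuits are the minimal subsets of $V(\Delta)$ that are not faces of $\Delta$. It has \emph{maximum circuit cardinality} $m$ if every minimal non-face has at most $m$ vertices and some minimal non-face has exactly $m$. For instance, $m=2$ means that $\Delta$ is a flag complex (a set of pairwise adjacent vertices is always a face) and not a simplex.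

All proper subsets of a circuit are faces, so a $d$-dimensional complex has $m\le d+2$; and $m\ge 2$ because every vertex is a face. In the extreme case $m=d+2$ the complex contains the full boundary of a $(d+1)$-simplex.

For a face $\sigma$ of $\Delta$ let
\begin{align*}
\operatorname{star}_\Delta\sigma&=\{\tau\in\Delta:\tau\cup\sigma\in\Delta\},\\
\operatorname{lk}_\Delta\sigma&=\{\tau\in\Delta:\tau\cap\sigma=\emptyset,\ \tau\cup\sigma\in\Delta\},\\
\Delta\setminus\sigma&=\{\tau\in\Delta:\sigma\not\subseteq\tau\}.
\end{align*}
The face $\sigma$ is a \emph{shedding face} of $\Delta$ if every $\tau\in\operatorname{star}_\Delta\sigma$ has the following exchange property: for every $v\in\sigma$ there is a vertex $w\in V(\Delta)\setminus\tau$ such that $(\tau\cup\{w\})\setminus\{v\}\in\Delta$. A complex $\Delta$ is \emph{$k$-decomposable} if it is a simplex (the complex $\{\emptyset\}$ included) or has a shedding face $\sigma$ with $\dim\sigma\le k$ such that both $\operatorname{lk}_\Delta\sigma$ and $\Delta\setminus\sigma$ are $k$-decomposable. Shedding faces are always taken nonempty; the empty face has $\operatorname{lk}_\Delta\emptyset=\Delta$ and contributes nothing to a recursive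 definition.

Clearly $k$-decomposable implies $k'$-decomposable for $k'\ge k$. At one end of the scale, $0$-decomposable means vertex decomposable. At the other, it is known that a $d$-dimensional complex is shellable if and only if it is $d$-decomposable; both directions also follow from Lemma~\ref{lem:decshell} and Theorem~\ref{thm:upper} below. Shellability is meant in the possibly non-pure sense of Bj\"orner and Wachs. So $k$ measures how large the faces are at which a shellable complex has to be cut open in order to take it apart. Woodroofe \cite{W} poses the following question.

\begin{quote}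
\emph{What is the smallest $k$ such that every shellable $d$-dimensional complex $\Delta$ for which $\mathcal C(\Delta)$ has maximum circuit cardinality $m$ is $k$-decomposable?}
\end{quote}

A flag complex is determined by its graph, and subdividing a complex can make its circuits small while creating many new vertices that one can try to shed. Both observations might suggest that $k$ should be small for $m=2$ and should grow with $m$. This is not what happens.

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $d\ge0$ and $2\le m\le d+2$. The smallest $k$ such that every shellable $d$-dimensional complex with maximum circuit cardinality $m$ is $k$-decomposable is $k=\max\{0,d-1\}$. The answer is the same if only pure complexes are considered.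
\end{theorem}

Apart from the easy cases $d\le1$ of the lower bound, this consists of two parts.

\begin{theorem}[Upper bound]\label{thm:upper}
Every shellable complex of dimension $d\ge1$ is $(d-1)$-decom\-pos\-able. Every $0$-dimensional complex is $0$-decomposable.
\end{theorem}

\begin{theorem}[Lower bound]\label{thm:lower}
For all $d\ge2$ and $2\le m\le d+2$ there is a pure shellable $d$-dimensional complex with maximum circuit cardinality $m$ that is not $(d-2)$-decomposable.
\end{theorem}

The upper bound can be refined by means of the $h$-vector, whose definition is recalled in Section~\ref{sec:h}; Theorem~\ref{thm:main} does not need this refinement.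

\begin{theorem}\label{thm:h}
\textup{(i)} Let $\Delta$ be a pure shellable complex of dimension $d\ge0$ with $h$-vector $(h_0,\dots,h_{d+1})$ and let $t=\max\{i\le d:h_i\ne0\}$. Then $\Delta$ is $\max\{t-1,0\}$-decomposable.

\textup{(ii)} This is sharp: for all $2\le t\le d$ and $2\le m\le t+1$ there is a pure shellable contractible $d$-dimensional complex with maximum circuit cardinality $m$ and $h_i=0$ for all $i>t$ that is not $(t-2)$-decomposable.
\end{theorem}

\subsection{The ideas}

\emph{Upper bound.} In a shelling, each facet $F$ contributes the new faces that contain a certain face $R(F)$. If there are at least two facets and $R(F)\ne F$ for the last one, then $R(F)$ is a shedding face of dimension at most $d-1$, and deleting it undoes the last step of the shelling. The facets with $R(F)=F$ have to be put aside; it turns out that they only add isolated vertices to the links that occur.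

\emph{Lower bound.} If $\Delta$ is pure of dimension $d$ with $H_d(\Delta)=0$, and if the link of $\sigma$ has homology in its top possible degree $d-|\sigma|$, then deleting $\sigma$ creates homology in degree $d-1$. If $\sigma$ is a shedding face, the deletion is still pure of dimension $d$, so it cannot be shellable. We therefore look for a shellable $\Delta$ with $H_d(\Delta)=0$ in which \emph{every} nonempty face with at most $d-1$ vertices has such a link. Shellability together with $H_d(\Delta)=0$ forces some larger faces to be exceptions, but these may be confined to two faces with $d$ vertices each. Moreover, the condition on links survives every stellar subdivision that leaves the two exceptional faces alone. This is why $m$ plays no role: for $m\le d+1$ the circuits can be adjusted by such subdivisions, and for $m=d+2$ it suffices to add the boundary of one $(d+1)$-simplex.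

Sections~\ref{sec:prelim} and~\ref{sec:upper} contain the preliminaries and the upper bound, Section~\ref{sec:obstruction} the obstruction. Section~\ref{sec:two} builds the example by hand for $d=2$; Sections~\ref{sec:stellar} and~\ref{sec:D} treat general $d$. Sections~\ref{sec:small} and~\ref{sec:large} adjust the circuits, and Section~\ref{sec:h} proves Theorem~\ref{thm:h}.

\section{Shellings, shedding faces, homology}\label{sec:prelim}

\subsection{Notation}
Braces and union signs are often omitted: if $p$ is a set and $a,x$ are vertices, $pax$ is $p\cup\{a,x\}$ and $p\setminus v$ is $p\setminus\{v\}$. We write $2^A$ for the simplex on $A$ and $\partial 2^A$ for the complex of proper subsets of $A$. The join of complexes on disjoint vertex sets is $K*L=\{\kappa\cup\lambda:\kappa\in K,\lambda\in L\}$. The complex generated by some sets consists of all their subsets. For $\rho\subseteq F$ we write $[\rho,F]=\{\tau:\rho\subseteq\tau\subseteq F\}$.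

Homology is reduced, with coefficients in $\mathbb F_2$. A chain is thus a set (or a formal sum) of faces of the same size, a face $\tau$ has degree $|\tau|-1\ge-1$, and $\partial\tau=\sum_{v\in\tau}\tau\setminus v$. For a set $Q$ we write $[Q]$ for the chain consisting of the single simplex $Q$, so that $\partial[Q]=\sum_{v\in Q}Q\setminus v$; this may be a chain of a complex of which $Q$ is not a face. For a pure complex $K$, $[K]$ is the sum of all facets of $K$. If $\dim K\le n$, then $H_n(K)$ is simply the space of $n$-cycles of $K$; in particular $H_n(K)\subseteq H_n(L)$ if $K\subseteq L$ and $\dim L\le n$.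

\subsection{Shellings}
We use shellings in the following form. An ordering $F_1,\dots,F_n$ of the facets of $\Delta$ is a \emph{shelling} if and only if for every $j$ there is a set $R(F_j)\subseteq F_j$ such that the faces of $F_j$ contained in no earlier facet are exactly those that contain $R(F_j)$ (Bj\"orner--Wachs). Such faces are called \emph{new}, the other faces of $F_j$ \emph{old}. The set $R(F_j)$ is the \emph{restriction} of $F_j$; it is empty only for $j=1$, since $\emptyset$ is old from then on. To verify that a set is the restriction of $F_j$ one has to check that a face of $F_j$ missing one of its elements is old, and that a face containing it is new. A facet with $R(F)=F$ is a \emph{homology facet}. The name is explained by the next lemma.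

\begin{lemma}\label{lem:homology}
A pure shellable complex $\Delta$ of dimension $d\ge0$ has homology at most in degree $d$, and $\dim H_d(\Delta)$ is the number of homology facets of any of its shellings.
\end{lemma}

\begin{proof}
Let $\Delta_j$ be generated by $F_1,\dots,F_j$. The complex $\Delta_1$ is a simplex on a nonempty set, hence acyclic, and $R(F_1)=\emptyset\ne F_1$. For $j\ge2$ the relative chain complex of $(\Delta_j,\Delta_{j-1})$ has the basis $[R(F_j),F_j]$; up to a shift of degrees it is the augmented chain complex of $2^{F_j\setminus R(F_j)}$. If $R(F_j)\ne F_j$, this is acyclic, and $\Delta_{j-1}$ and $\Delta_j$ have the same homology. If $R(F_j)=F_j$, it is $\mathbb F_2$ in degree $d$, and by induction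
\[
0\to H_d(\Delta_{j-1})\to H_d(\Delta_j)\to\mathbb F_2\to H_{d-1}(\Delta_{j-1})=0
\]
is exact. So $H_d$ grows by one dimension and the other groups remain $0$.
\end{proof}

\subsection{Shedding faces}
The exchange property has a simple meaning, which we shall use instead of the definition.

\begin{lemma}\label{lem:shed}
A nonempty face $\sigma$ of $\Delta$ is a shedding face if and only if every facet of $\Delta\setminus\sigma$ is a facet of $\Delta$.
\end{lemma}

\begin{proof}
Let $\sigma$ be shedding, $G$ a facet of $\Delta\setminus\sigma$, and suppose $\tau=G\cup v\in\Delta$ with $v\notin G$. By maximality of $G$ we have $\sigma\subseteq\tau$, and $v\in\sigma$ since $\sigma\not\subseteq G$. The exchange property for $\tau$ and $v$ gives $w\notin\tau$ with $G\cup w=(\tau\cup w)\setminus v\in\Delta$. This face misses $v\in\sigma$, so it lies in $\Delta\setminus\sigma$ and contradicts the maximality of $G$.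

Conversely, suppose every facet of $\Delta\setminus\sigma$ is a facet of $\Delta$. Let $\tau\in\operatorname{star}_\Delta\sigma$ and $v\in\sigma$, and let $F$ be a facet containing $\tau\cup\sigma$. If $\tau\ne F$, any $w\in F\setminus\tau$ will do. If $\tau=F$, then $F\setminus v\in\Delta\setminus\sigma$ is not a facet of $\Delta$, hence not one of $\Delta\setminus\sigma$. So there is $w\notin F\setminus v$ with $(F\setminus v)\cup w\in\Delta\setminus\sigma$. Here $w\ne v$ because $\sigma\subseteq F$, so $w\notin F$ and $(F\cup w)\setminus v\in\Delta$.
\end{proof}

Two consequences will be used constantly. If $\Delta\setminus\sigma$ is generated by some of the facets of $\Delta$, then $\sigma$ is shedding. And if $\Delta$ is pure of dimension $d$ and $\sigma$ is shedding, then $\Delta\setminus\sigma$ is again pure of dimension $d$.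

\begin{lemma}\label{lem:decshell}
For every $k$, a $k$-decomposable complex is shellable.
\end{lemma}

\begin{proof}
A simplex is shellable. Otherwise there is a shedding face $\sigma$ such that, by induction along the recursive definition, $\Delta\setminus\sigma$ and $\operatorname{lk}_\Delta\sigma$ are shellable. By Lemma~\ref{lem:shed} the facets of $\Delta\setminus\sigma$ are exactly the facets of $\Delta$ not containing $\sigma$; the other facets are $\sigma\cup L$ with $L$ a facet of $\operatorname{lk}_\Delta\sigma$. List first a shelling of $\Delta\setminus\sigma$, then the facets $\sigma\cup L_1,\sigma\cup L_2,\dots$ in the order of a shelling $L_1,L_2,\dots$ of the link. A face of $\sigma\cup L_j$ not containing $\sigma$ lies in $\Delta\setminus\sigma$ and is old; a face containing $\sigma$ is old if and only if it misses an element of $R(L_j)$. So the restriction of $\sigma\cup L_j$ is $\sigma\cup R(L_j)$.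
\end{proof}

\section{The upper bound}\label{sec:upper}

\begin{example}
The boundary of the triangle $\{1,2,3\}$ has the shelling $12,\,23,\,13$ with restrictions $\emptyset,\,3,\,13$. The last facet $H=13$ is a homology facet, and shedding $R(H)=H$ would use a face of full dimension. Instead, use the last facet that is \emph{not} a homology facet: it is $23$, with restriction $\rho=\{3\}$. The deletion of $\rho$ is the edge $12$. The link of $\rho$ consists of the vertex $2$, coming from the facet $23$, and the isolated vertex $1$, coming from the homology facet $13$. The proof below shows that links always look like this: a simplex and isolated vertices.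
\end{example}

\begin{theorem}\label{thm:refined}
Let $\Delta$ be a complex with a given shelling, and let $t=\max\{|R(F)|:R(F)\ne F\}$ over the facets $F$ of $\Delta$ \textup{(}with $t=0$ if there are none\textup{)}. Then $\Delta$ is $\max\{t-1,0\}$-decomposable.
\end{theorem}

\begin{proof}
\emph{Step 1. A simplex $2^A$ with $A\ne\emptyset$, together with isolated vertices, is $0$-decomposable.} If there is no isolated vertex outside $A$, the complex is a simplex. Otherwise let $h$ be one. The deletion of $\{h\}$ is generated by the other facets, so $\{h\}$ is shedding. Its link is $\{\emptyset\}$, and its deletion is of the same kind with fewer vertices. Induct. With $|A|=1$ this shows that $0$-dimensional complexes are $0$-decomposable.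

\emph{Step 2. Putting the homology facets last.} Fix $k\ge0$. We show by induction on the number of facets that a complex $\Delta$ with a shelling in which $|R(F)|\le k+1$ whenever $R(F)\ne F$ is $k$-decomposable; the theorem is the case $k=\max\{t-1,0\}$. If $\Delta=\{\emptyset\}$, it is a simplex. Otherwise $R(F)=\emptyset\ne F$ for the first facet $F$.

Let $H$ be a homology facet. Every proper face $\gamma$ of $H$ is old, so it lies in an earlier facet. If that facet is again a homology facet, then $\gamma$ is a proper face of it as well (two facets do not contain each other), and we repeat. So $\gamma$ lies in a non-homology facet that precedes $H$. Hence, if we move all homology facets to the end, the set of old faces of each facet does not change: for a non-homology facet $F$ we lose earlier facets $H$, but $F\cap H$ is a proper face of $H$ and lies in an even earlier non-homology facet; and for a homology facet all proper faces remain old. We obtain a shelling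
\[
F_1,\dots,F_s,\;H_1,\dots,H_r
\]
with the same restrictions, where $s\ge1$, the $F_i$ are the non-homology facets and the $H_j$ the homology facets. If $D$ denotes the complex generated by $F_1,\dots,F_s$, then all proper faces of all $H_j$ lie in $D$, and $\Delta=D\cup\{H_1,\dots,H_r\}$.

\emph{Step 3. The case $s=1$.} If $|H_j|\ge2$, all vertices of $H_j$ lie in $D=2^{F_1}$, so $H_j\subseteq F_1$, which is impossible. So each $H_j$ is a single vertex outside $F_1$, and Step~1 applies.

\emph{Step 4. The case $s\ge2$.} Let $\rho=R(F_s)$. Then $\emptyset\ne\rho\subsetneq F_s$ and $\dim\rho\le k$. Let $D'$ be generated by $F_1,\dots,F_{s-1}$. The faces of $D$ not in $D'$ are those in $[\rho,F_s]$, and $D'$ contains no face containing $\rho$; so $D'=D\setminus\rho$.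

\emph{Deletion.} We have $\Delta\setminus\rho=D'\cup\{H_j:\rho\not\subseteq H_j\}$. For these $H_j$ all proper faces lie in $D$ and do not contain $\rho$, so they lie in $D'$. Therefore $\Delta\setminus\rho$ is generated by $F_1,\dots,F_{s-1}$ and the $H_j$ not containing $\rho$, and this order is a shelling with the same restrictions as before. All these sets are facets of $\Delta$, so $\rho$ is a shedding face. By induction $\Delta\setminus\rho$ is $k$-decomposable.

\emph{Link.} The faces containing $\rho$ are those in $[\rho,F_s]$ and the $H_j$ with $\rho\subseteq H_j$. Let $\rho\subseteq H_j$; since $\rho\subsetneq F_s$ is not a facet, $H_j\ne\rho$. For $x\in H_j\setminus\rho$ the set $H_j\setminus x$ is a face of $D$ containing $\rho$, so $H_j\setminus x\subseteq F_s$. If $H_j\setminus\rho$ had at least two elements, this would give $H_j\subseteq F_s$, which is impossible. So $H_j=\rho\cup h_j$ with $h_j\notin F_s$, and $\operatorname{lk}_\Delta\rho$ is the simplex on $F_s\setminus\rho\ne\emptyset$ together with isolated vertices $h_j$. By Step~1 it is $0$-decomposable.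
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
If $R(F)\ne F$, then $|R(F)|\le|F|-1\le d$. So $t\le d$ in Theorem~\ref{thm:refined}, which gives the claim for $d\ge1$. The case $d=0$ is Step~1 of its proof.
\end{proof}

\section{A homological obstruction to shedding}\label{sec:obstruction}

Deleting a face can create homology one degree below the top, and the following sequence says when it does.

\begin{lemma}\label{lem:les}
Let $\dim\Delta\le d$ and $\emptyset\ne\sigma\in\Delta$. There is an exact sequence
\[
H_d(\Delta)\xrightarrow{\ \varphi_\sigma\ }H_{d-|\sigma|}(\operatorname{lk}_\Delta\sigma)\longrightarrow H_{d-1}(\Delta\setminus\sigma),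
\qquad \varphi_\sigma(z)=\sum_{F\in z,\ F\supseteq\sigma}F\setminus\sigma .
\]
\end{lemma}

\begin{proof}
The relative chain complex of $(\Delta,\Delta\setminus\sigma)$ is spanned by the faces containing $\sigma$, and $\tau\mapsto\tau\setminus\sigma$ identifies it, with degrees lowered by $|\sigma|$, with the augmented chain complex of $\operatorname{lk}_\Delta\sigma$. The sequence is part of the long exact sequence of the pair.
\end{proof}

\begin{proposition}\label{prop:obstruction}
Let $\Delta$ be pure of dimension $d\ge0$, and let $\sigma$ be a shedding face such that $\Delta\setminus\sigma$ is shellable. Then $\varphi_\sigma:H_d(\Delta)\to H_{d-|\sigma|}(\operatorname{lk}_\Delta\sigma)$ is onto.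
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:shed}, $\Delta\setminus\sigma$ is pure of dimension $d$, so $H_{d-1}(\Delta\setminus\sigma)=0$ by Lemma~\ref{lem:homology}. Apply Lemma~\ref{lem:les}.
\end{proof}

So we want $H_d(\Delta)=0$ together with nonzero homology in degree $d-|\sigma|$ for the links of as many faces $\sigma$ as possible. To ask this of all nonempty faces is too much. Indeed, let $\Delta$ be pure and shellable with $H_d(\Delta)=0$ and at least two facets. The last facet $F$ of a shelling has $\emptyset\ne R(F)\subsetneq F$. For $v\in F\setminus R(F)$ the face $F\setminus v$ is new, so it lies in no facet but $F$; its link is a single point, with trivial homology. Such \emph{free} faces have $d$ vertices, just too many to matter for $(d-2)$-decomposability, provided their own proper faces still have good links. We allow two exceptional faces of this size.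

\begin{definition}\label{def:P}
Let $\Delta$ be pure of dimension $d\ge2$ and let $e_1,e_2\in\Delta$ be faces with $d$ vertices each. We say that $\Delta$ \emph{satisfies} (P) \emph{with respect to} $e_1,e_2$ if
\[
H_{d-|\sigma|}(\operatorname{lk}_\Delta\sigma)\ne0\qquad\text{for every nonempty face }\sigma\notin\{e_1,e_2\}.
\]
\end{definition}

\begin{corollary}\label{cor:P}
Let $\Delta$ be pure of dimension $d\ge2$ and satisfy \textup{(P)} with respect to $e_1,e_2$. Then $\Delta$ is not a simplex. If moreover $H_d(\Delta)=0$, then no shedding face other than $e_1,e_2$ has a shellable deletion; in particular, $\Delta$ is not $(d-2)$-decomposable.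
\end{corollary}

\begin{proof}
A vertex is not one of the $e_i$, as $|e_i|=d\ge2$; but the vertex links of a $d$-simplex are $(d-1)$-simplices, hence acyclic. So $\Delta$ is not a simplex. Let $H_d(\Delta)=0$ and let $\sigma\ne e_1,e_2$ be a shedding face with $\Delta\setminus\sigma$ shellable. Then $\varphi_\sigma$, whose source is $0$ and whose target is not, is onto by Proposition~\ref{prop:obstruction}, a contradiction. If $\Delta$ were $(d-2)$-decomposable, it would have such a face with $|\sigma|\le d-1$, since $(d-2)$-decomposable complexes are shellable by Lemma~\ref{lem:decshell}.
\end{proof}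

The nonzero classes in links will come from chains whose boundary stays away from $\sigma$.

\begin{lemma}\label{lem:chain}
Let $\Delta$ be pure of dimension $d$, $T$ a $d$-chain of $\Delta$, and $\sigma$ a face that is contained in some facet of $T$ but in no face of $\partial T$. Then $H_{d-|\sigma|}(\operatorname{lk}_\Delta\sigma)\ne0$.
\end{lemma}

\begin{proof}
The chain $z=\sum_{F\in T,\,F\supseteq\sigma}F\setminus\sigma$ is nonzero and has the top degree $d-|\sigma|$ of the link. The coefficient of $\gamma$ in $\partial z$ is the number, modulo $2$, of facets in $T$ containing $\gamma\cup\sigma$, which is the coefficient of $\gamma\cup\sigma$ in $\partial T$. It is $0$ by assumption. So $z$ is a nonzero cycle of top degree.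
\end{proof}

\section{The example in dimension two}\label{sec:two}

For $d=2$ we need a shellable $2$-dimensional complex $D$ with $H_2(D)=0$ in which the link of every vertex contains a cycle. A $2$-sphere has the right links but the wrong homology. Removing a triangle $F$ kills the homology and spoils the links of the three vertices of $F$. The idea is to continue the surface along the rim of $F$ by a collar that ends elsewhere on the surface, so that only one free edge remains. A second sphere takes care of one vertex for which this does not work.

Let $\Gamma$ be the graph formed by two $5$-cycles $Z_i=(o,a_i,b_i,c_i,y_i)$, $i=1,2$, in this cyclic order, that share only the vertex $o$. Let $p_1=u$ and $p_2=w$ be two further vertices. The suspension of $Z_i$ with apices $u,w$ is a $2$-sphere; subdivide its edge $e_i=p_iy_i$ by a new vertex $x_i$ and call the resulting sphere $M_i$. Let $F_i=p_ia_ib_i$, a triangle of $M_i$. Removing the triangles $F_i$ (but not their edges) from the $M_i$ leaves two disks, which meet in the path $u,o,w$. Let $B$ be their union. It is contractible.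

Now attach, for each $i$, the collar $C_i$ consisting of the four triangles
\[
pax,\quad abx,\quad bxy,\quad pby
\]
(indices dropped), and let $D=B\cup C_1\cup C_2$. See Figure~\ref{fig:collar}. Here is where $C$ comes from: glue the two tetrahedra $pabx$ and $pbxy$ along $pbx$. The boundary is a $2$-sphere with six triangles. Remove the two triangles $pab$ and $pxy$, which meet only in $p$. What remains is $C$, with boundary the two loops $p,a,b$ and $p,x,y$. The first loop is the rim of $F$. Of the second, $px$ and $xy$ are edges of $B$, namely the halves of the subdivided edge $e$, while $e=py$ itself is not in $B$; it comes back as an edge of $C$ that lies in no triangle but $pby$.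

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\coordinate (p) at (0,0);
\coordinate (o) at (162:1.8);
\coordinate (a) at (90:1.8);
\coordinate (b) at (18:1.8);
\coordinate (c) at (-54:1.8);
\coordinate (y) at (234:1.8);
\coordinate (x) at (234:0.9);
\fill[gray!35] (p)--(a)--(b)--cycle;
\draw (o)--(a)--(b)--(c)--(y)--cycle;
\draw (p)--(o) (p)--(a) (p)--(b) (p)--(c) (p)--(x)--(y) (x)--(c) (x)--(o);
\foreach \q in {p,o,a,b,c,y,x} \fill (\q) circle (1.5pt);
\node[left] at (o) {$o$};
\node[above] at (a) {$a$};
\node[right] at (b) {$b$};
\node[below right] at (c) {$c$};
\node[below left] at (y) {$y$};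
\node at (0.4,-0.13) {$p$};
\node at (-0.81,-0.74) {$x$};
\node at (0.6,0.75) {$F$};
\coordinate (P) at (3.8,0);
\coordinate (A) at (5.0,1.1);
\coordinate (Bb) at (6.9,1.1);
\coordinate (X) at (5.0,-1.1);
\coordinate (Y) at (6.9,-1.1);
\coordinate (Q) at (8.1,0);
\draw (P)--(A)--(Bb)--(Q);
\draw (P)--(X)--(Y);
\draw (A)--(X) (Bb)--(X) (Bb)--(Y);
\draw[line width=1.8pt] (Y)--(Q);
\foreach \q in {P,A,Bb,X,Y,Q} \fill (\q) circle (1.5pt);
\node[left] at (P) {$p$};
\node[above] at (A) {$a$};
\node[above] at (Bb) {$b$};
\node[below] at (X) {$x$};
\node[below] at (Y) {$y$};
\node[right] at (Q) {$p$};
\node[below right] at (7.5,-0.5) {$e$};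
\end{tikzpicture}
\caption{The case $d=2$. Left: the half $p*Z$ of the sphere $M$, with the edge $py$ subdivided by $x$; the shaded triangle $F=pab$ is removed. Right: the collar $C$; the two points marked $p$ are the same vertex. Its upper rim $p,a,b,p$ is glued to the rim of $F$, and its lower edges $px$, $xy$ are glued to the edges with the same names on the left. The thick edge $e=py$ is a free edge of the resulting complex.}
\label{fig:collar}
\end{figure}

\emph{Homology and shelling.} The edges $ax$, $bx$, $by$ and $e=py$ are not in $B$: the neighbors of $x$ in $B$ are $p,y,c,o$, the vertex $b$ is not adjacent to $y$ in $\Gamma$, and $e$ has been subdivided. The cycles have length five so that neither $a$ nor $b$ is a neighbor of $y$. Attach the four triangles in the order given. Then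
\begin{itemize}
\item $pax$ meets what is there in $pa,px$; new is the edge $ax$;
\item $abx$ meets it in $ab,ax$; new is $bx$;
\item $bxy$ meets it in $bx,xy$; new is $by$;
\item $pby$ meets it in $pb,by$; new is $e=py$.
\end{itemize}
So any shelling of $B$ extends to one of $D$. (That $B$ is shellable is shown for all $d$ in Section~\ref{sec:D}.) Read backward, these steps collapse $D$ onto $B$, so $D$ is contractible and $H_2(D)=0$.

\emph{Links.} The vertices $o,c_i,y_i,x_i$ lie in the interior of one of the disks, so their links contain cycles. For the other vertices write $\bar p$ for the apex other than $p$. The link of $a$ consists of the path $p,o,\bar p,b$ from the disk (the triangle $pab$ is missing) and the path $p,x,b$ from the collar, which together form a cycle. The link of $b$ contains the path $p,c,\bar p,a$ from the disk and $a,x,y,p$ from the collar, again forming a cycle. There remain $u$ and $w$. Near $p_1=u$ the collar $C_1$ is pinched and does not help; but $u$ is an interior vertex of the second disk, in which its link is $Z_2$. In the same way, $w$ has the link $Z_1$ in the first disk. This is what the second sphere is for.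

So all thirteen vertices of $D$ have cycles in their links. As $D$ is not a simplex, it is not vertex decomposable by Proposition~\ref{prop:obstruction} and Lemma~\ref{lem:decshell}.

\begin{remark}
Why is the collar pinched at $p$? An honest annulus, glued to $B$ along one rim and along all but one edge of the other rim, would be glued along a circle and a disjoint path. Its Euler characteristic is $0$ and that of the gluing locus is $1$, so it would lower the Euler characteristic; but a pure shellable $2$-complex with $H_2=0$ has Euler characteristic $1$ by Lemma~\ref{lem:homology}.
\end{remark}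

\section{Stellar subdivision}\label{sec:stellar}

For general $d$, and later for adjusting the circuits, we need stellar subdivisions and their effect on shellability and on (P). For a nonempty face $\rho\in\Delta$ and a new vertex $a$ let
\[
\Delta_\rho=\{\tau\in\Delta:\rho\not\subseteq\tau\}\cup\{a\cup\tau:\tau\cup\rho\in\Delta,\ \rho\not\subseteq\tau\}.
\]
Geometrically, $a$ is placed at the barycenter of $\rho$, and each simplex containing $\rho$ is subdivided accordingly; so $\Delta_\rho$ and $\Delta$ have homeomorphic realizations and isomorphic homology. For $|\rho|=1$ a vertex is renamed. If $\Delta$ is pure, so is $\Delta_\rho$, of the same dimension; this is clear from the list of facets in the next proof.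

\begin{lemma}\label{lem:stellarshell}
If $\Delta$ is shellable, so is $\Delta_\rho$.
\end{lemma}

\begin{proof}
The facets of $\Delta_\rho$ are the facets $F\not\supseteq\rho$ of $\Delta$ and the sets
\[
F^v=a\cup(F\setminus v),\qquad F\supseteq\rho\text{ a facet of }\Delta,\ v\in\rho .
\]
These sets are faces, and every face lies in one of them. If $\tau\in\Delta$ does not contain $\rho$ and lies in a facet $F\supseteq\rho$, it misses some $v\in\rho$ and $\tau\subseteq F^v$. If $\tau\cup\rho\subseteq F$ and $\rho\not\subseteq\tau$, then $a\cup\tau\subseteq F^v$ for some $v$. None of the sets contains another. For facets $F\not\supseteq\rho$ and $G\supseteq\rho$ of $\Delta$, $G^v\subseteq F$ is impossible because $a\notin F$, and $F\subseteq G^v$ would give $F\subseteq G$, hence $F=G\supseteq\rho$. And for facets $F,G\supseteq\rho$, $F^v\subseteq G^u$ gives $F=(F\setminus v)\cup\rho\subseteq G$, so $F=G$ and $u=v$.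

Let $F_1,\dots,F_n$ be a shelling of $\Delta$. Replace each $F_j\supseteq\rho$ by the block of the $F_j^v$, $v\in\rho$, where the $v\in\rho\cap R(F_j)$ are listed first; each $F_j\not\supseteq\rho$ is a block by itself. Let $\Delta^{<j}$ be generated by the $F_i$ with $i<j$. By the description of the facets, applied to $\Delta^{<j}$, the facets placed before the $j$-th block generate $(\Delta^{<j})_\rho$, which we read as $\Delta^{<j}$ if $\rho\notin\Delta^{<j}$.

If $\rho\not\subseteq F_j$, a face of $F_j$ lies in $(\Delta^{<j})_\rho$ if and only if it lies in $\Delta^{<j}$, so the restriction of $F_j$ does not change. Let $\rho\subseteq F_j$ and write $R=R(F_j)$. We claim that the restriction of $F_j^v$ is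
\[
R'=(R\setminus\rho)\cup\{u\in\rho:u\text{ listed before }v\}\cup\begin{cases}\{a\}&\text{if }v\in R,\\ \emptyset&\text{if }v\notin R.\end{cases}
\]
This is a subset of $F_j^v$. Let $\gamma\subseteq F_j^v$ miss an element of $R'$.
\begin{itemize}
\item If it misses $x\in R\setminus\rho$: the set $F_j\setminus x\in\Delta^{<j}$ contains $\rho$, so $\gamma\subseteq a\cup(F_j\setminus\{x,v\})\in(\Delta^{<j})_\rho$.
\item If it misses $u\in\rho$ listed before $v$: then $\gamma\subseteq F_j^u$.
\item If it misses $a$, and $v\in R$: then $\gamma\subseteq F_j\setminus v$, a face of $\Delta^{<j}$ that does not contain $\rho$.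
\end{itemize}
In each case $\gamma$ is old. Conversely, let $R'\subseteq\gamma\subseteq F_j^v$. Then $\gamma$ lies in no $F_j^u$ with $u$ before $v$. Suppose $\gamma\in(\Delta^{<j})_\rho$. If $a\in\gamma$, then $(\gamma\setminus a)\cup\rho$ is a face of $\Delta^{<j}$; but it is a subset of $F_j$ containing $R$, a contradiction. If $a\notin\gamma$, then $v\notin R$, so by the choice of the order all elements of $\rho\cap R$ are listed before $v$. Hence $R\subseteq\gamma\subseteq F_j$ and $\gamma\in\Delta^{<j}$, a contradiction.
\end{proof}

\begin{lemma}\label{lem:stellarP}
Let $\Delta$ satisfy \textup{(P)} with respect to $e_1,e_2$, and let $\rho\in\Delta$ with $|\rho|\ge2$, $\rho\not\subseteq e_1$, $\rho\not\subseteq e_2$. Then $\Delta_\rho$ satisfies \textup{(P)} with respect to $e_1,e_2$.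
\end{lemma}

\begin{proof}
Since $\rho\not\subseteq e_i$, both $e_i$ are faces of $\Delta_\rho$. Let $\tau\in\Delta_\rho$ be nonempty and different from $e_1,e_2$.

\emph{Case $a\in\tau$.} Write $\tau=a\cup\mu\cup\nu$ with $\mu=\tau\cap\rho\subsetneq\rho$ and $\nu\cap\rho=\emptyset$. From the definition, $\operatorname{lk}_{\Delta_\rho}a=\partial 2^\rho*\operatorname{lk}_\Delta\rho$. Taking the link of $\mu$ in the first factor and of $\nu$ in the second, we get
\[
\operatorname{lk}_{\Delta_\rho}\tau=\partial 2^{\rho\setminus\mu}*\operatorname{lk}_\Delta(\rho\cup\nu).
\]
The first factor is a sphere of dimension $|\rho|-|\mu|-2$. As $\rho\not\subseteq e_i$, we have $\rho\cup\nu\ne e_i$, so by (P) the second factor has a nonzero cycle of degree $d-|\rho|-|\nu|$. The join of nonzero cycles is a nonzero cycle, here of degree $(|\rho|-|\mu|-2)+(d-|\rho|-|\nu|)+1=d-|\tau|$. This is the dimension of the link, so the class of the cycle is nonzero.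

\emph{Case $a\notin\tau$, $\tau\cup\rho\notin\Delta$.} No face of $\Delta_\rho$ or $\Delta$ containing $\tau$ contains $a$ or $\rho$, so $\operatorname{lk}_{\Delta_\rho}\tau=\operatorname{lk}_\Delta\tau$.

\emph{Case $a\notin\tau$, $\tau\cup\rho\in\Delta$.} Here $\rho\setminus\tau\ne\emptyset$. For $\gamma$ disjoint from $\tau$ and not containing $a$, we have $\gamma\in\operatorname{lk}_{\Delta_\rho}\tau$ if and only if $\gamma\in\operatorname{lk}_\Delta\tau$ and $\rho\setminus\tau\not\subseteq\gamma$; and $a\cup\gamma\in\operatorname{lk}_{\Delta_\rho}\tau$ if and only if $\gamma\cup(\rho\setminus\tau)\in\operatorname{lk}_\Delta\tau$ and $\rho\setminus\tau\not\subseteq\gamma$. So $\operatorname{lk}_{\Delta_\rho}\tau=(\operatorname{lk}_\Delta\tau)_{\rho\setminus\tau}$, which has the same homology as $\operatorname{lk}_\Delta\tau$.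
\end{proof}

The hypothesis $\rho\not\subseteq e_i$ cannot be dropped. If $e_i$ is free, with a single vertex $b$ as link, then subdividing $e_i$ produces a vertex whose link is $\partial 2^{e_i}*2^{\{b\}}$, a cone. Then (P) fails at this vertex, for any choice of exceptional faces.

\section{The complex $D$ in every dimension}\label{sec:D}

Fix $d\ge2$. In Section~\ref{sec:two} the vertices $p_1,p_2$ were the facets of a $0$-sphere. Now they become two disjoint facets of a $(d-2)$-sphere $S$.

\begin{itemize}
\item Let $S$ be the boundary complex of the $(d-1)$-dimensional cross-polytope, with antipodal pairs $\{u_k,w_k\}$, $1\le k\le d-1$; its facets are obtained by choosing one vertex from each pair. Let $p_1=\{u_1,\dots,u_{d-1}\}$ and $p_2=\{w_1,\dots,w_{d-1}\}$. For a vertex $v$ of $S$ let $\bar v$ be its antipode.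
\item Let $\Gamma$ be the graph of Section~\ref{sec:two}: two $5$-cycles $Z_i=(o,a_i,b_i,c_i,y_i)$ sharing exactly $o$.
\item Let $F_i=p_ia_ib_i$, and let $B_0$ be generated by the facets of $S*\Gamma$ other than $F_1,F_2$.
\item Let $e_i=p_iy_i\in B_0$. It has $d$ vertices, and $\operatorname{lk}_{B_0}e_i$ consists of the two points $c_i,o$. Let $B$ be obtained from $B_0$ by stellar subdivision at $e_1$ and $e_2$, with new vertices $x_1,x_2$. No face contains both $e_1$ and $e_2$, so the order is immaterial.
\end{itemize}

\begin{lemma}\label{lem:B}
$B$ is pure of dimension $d$ and shellable, and $H_d(B)=0$.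
\end{lemma}

\begin{proof}
Purity holds by construction. We show that $B_0$ has a shelling without homology facets. Then $H_d(B_0)=0$ by Lemma~\ref{lem:homology}, $B$ is shellable by Lemma~\ref{lem:stellarshell}, and $H_d(B)\cong H_d(B_0)=0$.

\emph{Shellings of $S$.} For $i\in\{1,2\}$, order the facets $s$ of $S$ by a linear extension of the inclusion order of the sets $s\cap p_i$. This is a shelling with restrictions $R_S(s)=s\cap p_i$: if $\gamma\subseteq s$ misses $v\in s\cap p_i$, then $(s\setminus v)\cup\bar v$ is an earlier facet containing $\gamma$; and if $s\cap p_i\subseteq\gamma\subseteq s'\ne s$, then $s\cap p_i\subsetneq s'\cap p_i$, since $s$ is determined by $s\cap p_i$, and $s'$ comes later. The last facet is $p_i$, and it is the only one with $R_S(s)=s$.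

\emph{A shelling of $\Gamma$.} Deleting the edges $a_1b_1$ and $a_2b_2$ from $\Gamma$ leaves a tree. List first the edges of this tree, each new edge being attached at one old vertex, then $a_1b_1$ and $a_2b_2$. The restrictions satisfy $|R_\Gamma(f)|\le1$ for the tree edges, and $R_\Gamma(a_ib_i)=\{a_i,b_i\}$.

\emph{The shelling of $B_0$.} Order the facets $s\cup f$ of $S*\Gamma$ first by the edge $f$ and then by $s$. For $f=a_ib_i$ use the order of $S$ that belongs to $p_i$ and omit the last facet $p_i\cup a_ib_i=F_i$; for tree edges use either order. Let $\gamma=\gamma_S\cup\gamma_\Gamma$ be a face of $s\cup f$. We claim that $\gamma$ is old if and only if $\gamma_\Gamma$ lies in an edge before $f$ or $\gamma_S$ lies in a facet of $S$ before $s$ in the order used for $f$. ``Only if'' is clear. If $\gamma_S$ lies in such a facet $s'$, then $\gamma\subseteq s'\cup f$, which was not omitted, as an omitted facet would be the last one of its block. If $\gamma_\Gamma$ lies in an edge before $f$, then $|\gamma_\Gamma|\le1$, and $\gamma_\Gamma$ even lies in a \emph{tree} edge $f'$ before $f$: this is clear if $f$ is a tree edge, and otherwise all tree edges precede $f$ and cover all vertices.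 Hence $\gamma\subseteq s\cup f'$, and no facet $s\cup f'$ with a tree edge was omitted. This proves the claim. So the order is a shelling with $R(s\cup f)=R_S(s)\cup R_\Gamma(f)$. This is all of $s\cup f$ only if $f=a_ib_i$ and $s=p_i$, that is, only for the omitted facets.
\end{proof}

\begin{lemma}\label{lem:facts}
For $i=1,2$ \textup{(}index dropped\textup{)}:
\begin{enumerate}
\item[\textup{(1)}] $ax$, $bx$, $by$ are not edges of $B$;
\item[\textup{(2)}] $pa$, $pb$ and $(p\setminus v)ab$, for $v\in p$, are faces of $B$, while $F=pab$ is not;
\item[\textup{(3)}] $px$ and $(p\setminus v)xy$, for $v\in p$, are faces of $B$, while $e=py$ is not.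
\end{enumerate}
\end{lemma}

\begin{proof}
(1) The link of $x$ in $B$ is the join of $\partial 2^e$ with the two points $c,o$, so the neighbors of $x$ are the elements of $e\cup\{c,o\}$; and $b,y$ are not adjacent in $\Gamma$. (2) The three faces lie in the facets $pao$, $pbc$ and $(p\setminus v)\bar v\,ab$ of $B_0$, none of which contains $e_1$ or $e_2$; and $F\notin B_0$. (3) The two faces are $x\cup(e\setminus y)$ and $x\cup(e\setminus v)$; and $e$ has been subdivided.
\end{proof}

\emph{The collars.} Write $p=\{v_1,\dots,v_{d-1}\}$. Let $C=C_i$ be the complex with the facets
\[
A_0=pax,\qquad A_k=(p\setminus v_k)abx,\qquad G_k=(p\setminus v_k)bxy\quad(1\le k\le d-1),\qquad E=pby,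
\]
each with $d+1$ elements. As in dimension two, these are the $d$-faces in the boundary of the two $(d+1)$-simplices $pabx$ and $pbxy$, glued along $pbx$, except for $pab$ and $pxy$. Indeed,
\[
\partial[pabx]=[pbx]+[A_0]+[pab]+\textstyle\sum_k[A_k],\qquad
\partial[pbxy]=[pbx]+[E]+[pxy]+\sum_k[G_k],
\]
so $[C]+[pab]+[pxy]$ is the sum of these two boundaries, and since $\partial\partial=0$,
\begin{equation}\label{eq:boundary}
\partial[C]=\partial[pab]+\partial[pxy].
\end{equation}
The first boundary is that of $F$. Since $pxy=x\cup e$, the second consists of $e$ and of the sets $x\cup(e\setminus v)$, $v\in e$, which form the subdivided $e$ in $B$. Let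
\[
D=B\cup C_1\cup C_2 .
\]
The vertex sets of $C_1$ and $C_2$ are disjoint, and so are $e_1$ and $e_2$.

\begin{proposition}\label{prop:Dshell}
$D$ is pure of dimension $d$ and shellable, and $H_d(D)=0$.
\end{proposition}

\begin{proof}
After a shelling of $B$, add $A_0,A_1,\dots,A_{d-1},G_1,\dots,G_{d-1},E$ for $i=1$ and then for $i=2$. We use Lemma~\ref{lem:facts} throughout. No nonempty face of $C_2$ lies in $C_1$, so the two collars do not interfere.
\begin{itemize}
\item $A_0=pax$. A face not containing $ax$ lies in $pa$ or $px$, hence in $B$. A face containing $ax$ is new. So $R(A_0)=ax\ne A_0$.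
\item $A_k=(p\setminus v_k)abx$. A face missing $x$ lies in $(p\setminus v_k)ab\in B$, and a face missing $b$ lies in $(p\setminus v_k)ax\subseteq A_0$. A face containing $bx$ is neither in $B$ nor in $A_0$, and it lies in $A_l$, $1\le l<k$, if and only if it misses $v_l$. So $R(A_k)=bx\cup\{v_l:l<k\}$, which does not contain $a$.
\item $G_k=(p\setminus v_k)bxy$. A face missing $y$ lies in $(p\setminus v_k)bx\subseteq A_k$, and a face missing $b$ lies in $(p\setminus v_k)xy\in B$. A face containing $by$ is neither in $B$ nor in any $A_l$, $0\le l\le d-1$, as $y\notin A_l$; it lies in $G_l$, $l<k$, if and only if it misses $v_l$. So $R(G_k)=by\cup\{v_l:l<k\}$, which does not contain $x$.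
\item $E=pby$. A face missing $y$ lies in $pb\in B$, and a face missing some $v_k$ lies in $(p\setminus v_k)by\subseteq G_k$. A face containing $e=py$ is new: $e\notin B$, $y\notin A_l$, and $v_k\notin G_k$. So $R(E)=e\ne E$.
\end{itemize}
Thus $D$ is pure and shellable, and no homology facets have been added to a shelling of $B$, which has none because $H_d(B)=0$. So $H_d(D)=0$ by Lemma~\ref{lem:homology}.
\end{proof}

\begin{proposition}\label{prop:DP}
$D$ satisfies \textup{(P)} with respect to $e_1,e_2$.
\end{proposition}

The proof follows Section~\ref{sec:two}. Faces of the sphere number $j$ not contained in $F_j$ are taken care of by that sphere without $F_j$; faces involving $a_j$ or $b_j$ by the same chain extended by the collar; and faces in $p_j$ by the other sphere.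

\begin{proof}
We first note which faces the collar adds: \emph{a face of $C$ that is not in $B$ and different from $e$ contains $a$ or $b$.} Indeed, a face of $C$ containing neither lies in $px$, in some $(p\setminus v)xy$, or in $py=e$. The first two are in $B$, and so are the proper subsets of $e$, which lie in $px$ or in some $(p\setminus v)xy$.

\emph{Chains.} Let $M_j$ be the stellar subdivision of $S*Z_j$ at $e_j$ with new vertex $x_j$. It is a triangulated $d$-sphere, so $\partial[M_j]=0$. Each edge of $\Gamma$ lies in exactly one $Z_j$, and $e_i\notin S*Z_j$ for $i\ne j$; so the facets of $B$ are the facets of $M_1$ and $M_2$ other than $F_1,F_2$. Two chains of $D$ will be used for each $j$: the punctured sphere $[M_j]+[F_j]$, with boundary $\partial[F_j]$, and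
\[
T_j=[M_j]+[F_j]+[C_j],\qquad \partial T_j=\partial[p_jx_jy_j],
\]
the latter by \eqref{eq:boundary}. The facets of $C_j$ are neither in $B$ nor equal to $F_j$, so $T_j$ consists of the facets of $M_j$ other than $F_j$ and of all facets of $C_j$.

Let $\sigma\ne e_1,e_2$ be a nonempty face of $D$. In each case we find a chain to which Lemma~\ref{lem:chain} applies.

\emph{Case 1: $\sigma\in M_j$ and $\sigma\not\subseteq F_j$ for some $j$.} Use $[M_j]+[F_j]$: some facet of it contains $\sigma$, and no face of its boundary $\partial[F_j]$ does.

\emph{Case 2: $\sigma\in B$, but not Case 1.} Then $\sigma\in M_j$ for some $j$, and $\sigma\subsetneq F_j$ as $F_j\notin B$. Suppose $\sigma\subseteq p_j$ and let $i\ne j$. Then $\sigma\in S$ and $y_i\notin\sigma$, so $\sigma\in M_i$; and $\sigma\not\subseteq F_i=p_ia_ib_i$ because $\sigma\ne\emptyset$ and $p_1\cap p_2=\emptyset$. This is Case 1, a contradiction. So $\sigma$ contains $a_j$ or $b_j$ and lies in no face of $\partial T_j=\partial[p_jx_jy_j]$. On the other hand $\sigma$ lies in a $(d-1)$-face of $F_j$, and this lies in a second facet of the sphere $M_j$, which belongs to $T_j$. Use $T_j$.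

\emph{Case 3: $\sigma\notin B$.} Then $\sigma\in C_j$ for some $j$, so $\sigma$ lies in a facet of $T_j$, and by the remark at the beginning $\sigma$ contains $a_j$ or $b_j$. So $\sigma$ lies in no face of $\partial T_j$. Use $T_j$.
\end{proof}

By Corollary~\ref{cor:P}, $D$ is a shellable $d$-dimensional complex that is not $(d-2)$-decomposable. It remains to control the circuits.

\section{Circuits of size at most $d+1$}\label{sec:small}

\subsection{A flag subdivision}
Barycentric subdivision would make $D$ flag but would subdivide the $e_i$. As $e_i$ is free in $D$ (it lies only in the facet $p_ib_iy_i$), this destroys (P), by the comment after Lemma~\ref{lem:stellarP}. We therefore subdivide only at faces not contained in $e_1$ or $e_2$. Let $K_0\subseteq D$ be the subcomplex consisting of $2^{e_1}$, $2^{e_2}$ and all vertices of $D$, and let $\mathcal N$ be the set of faces of $D$ that are not in $K_0$. Perform stellar subdivisions at all $\rho\in\mathcal N$, in an order of decreasing dimension, with new vertices $a_\rho$, and call the result $X$.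

\begin{lemma}\label{lem:X}
The faces of $X$ are the sets
\begin{equation}\label{eq:X}
\kappa\cup\{a_{\rho_1},\dots,a_{\rho_r}\},\qquad \kappa\in K_0,\quad \rho_1\subsetneq\dots\subsetneq\rho_r\text{ in }\mathcal N,\quad \kappa\subseteq\rho_1\text{ if }r\ge1 .
\end{equation}
\end{lemma}

\begin{proof}
At each stage let $U$ be the set of faces already subdivided. Since $K_0$ is a complex, $\mathcal N$ is closed under passing to larger faces of $D$, and so is $U$ because of the order. We claim that the complex at this stage is
\[
D_U=\{\kappa\cup\{a_\rho:\rho\in c\}:\ \kappa\in D,\ \kappa\notin U,\ c\text{ a chain in }U,\ \kappa\subseteq\min c\text{ if }c\ne\emptyset\}.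
\]
This is true for $U=\emptyset$, and for $U=\mathcal N$ it is the assertion. Let $\rho$ be the next face to be subdivided. All faces properly containing $\rho$ are in $U$, and no face properly contained in $\rho$ is.

A face of $D_U$ contains $\rho$ if and only if its $\kappa$ contains $\rho$; as $\kappa\notin U$, this means $\kappa=\rho$. So the faces with $\kappa=\rho$ are removed. The faces added are $a_\rho\cup\tau$ with $\tau\cup\rho\in D_U$ and $\rho\not\subseteq\tau$. Write $\tau=\kappa\cup\{a_{\rho'}:\rho'\in c\}$. The condition says that $\kappa\cup\rho\in D$ is not in $U$, that is, $\kappa\subseteq\rho$; that $\kappa\ne\rho$; and that all members of the chain $c$ contain $\rho$, necessarily properly. These are exactly the faces of $D_{U\cup\{\rho\}}$ whose chain contains $\rho$: since no member of $U$ lies below $\rho$, $\rho$ is the smallest member of such a chain. The faces of $D_{U\cup\{\rho\}}$ whose chain does not contain $\rho$ are the faces of $D_U$ with $\kappa\ne\rho$. So the new complex is $D_{U\cup\{\rho\}}$.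
\end{proof}

\begin{proposition}\label{prop:X}
$X$ is a flag complex, pure of dimension $d$ and shellable, with $H_d(X)=0$, and it satisfies \textup{(P)} with respect to $e_1,e_2$.
\end{proposition}

\begin{proof}
By \eqref{eq:X}, two vertices of $K_0$ are adjacent in $X$ if and only if they lie in a common $e_i$; a vertex $v$ of $K_0$ is adjacent to $a_\rho$ if and only if $v\in\rho$; and $a_\rho,a_{\rho'}$ are adjacent if and only if $\rho,\rho'$ are comparable. Since $e_1\cap e_2=\emptyset$, a set of at least two pairwise adjacent vertices of $K_0$ lies in one of the $e_i$. So every set of pairwise adjacent vertices has the form \eqref{eq:X}, and $X$ is flag. All $\rho\in\mathcal N$ satisfy $|\rho|\ge2$ and $\rho\not\subseteq e_i$. Therefore the other properties are inherited from $D$ (Propositions~\ref{prop:Dshell} and~\ref{prop:DP}) by Lemmas~\ref{lem:stellarshell} and~\ref{lem:stellarP} and the invariance of homology.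
\end{proof}

\subsection{Prescribing $m\le d+1$}
Put $X_2=X$. Let $3\le m\le d+1$. By \eqref{eq:X} every facet of $X$ contains some $a_\rho$, since faces of $K_0$ have at most $d$ vertices. So we can choose a face $\theta\in X$ with $|\theta|=m$ that contains some $a_\rho$; in particular $\theta\not\subseteq e_1,e_2$. Let $X_m=X_\theta$ be the stellar subdivision of $X$ at $\theta$, with new vertex $a$.

\begin{proposition}\label{prop:Xm}
For $2\le m\le d+1$ the complex $X_m$ is pure of dimension $d$ and shellable, $H_d(X_m)=0$, and it satisfies \textup{(P)} with respect to $e_1,e_2$. It has maximum circuit cardinality $m$ and is not $(d-2)$-decomposable.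
\end{proposition}

\begin{proof}
The first sentence follows from Proposition~\ref{prop:X} and, for $m\ge3$, Lemmas~\ref{lem:stellarshell} and~\ref{lem:stellarP} and the invariance of homology. By Corollary~\ref{cor:P}, $X_m$ is not a simplex and not $(d-2)$-decomposable. As $X_2$ is flag and not a simplex, its maximum circuit cardinality is $2$.

Let $m\ge3$. The set $\theta$ is not a face of $X_m$, but its proper subsets are, so $\theta$ is a circuit of size $m$. Let $N$ be a circuit of $X_m$ with $|N|\ge3$; all pairs in $N$ are edges of $X_m$.

If $a\notin N$, the pairs in $N$ are edges of the flag complex $X$, so $N\in X$. Since $N\notin X_m$, we have $\theta\subseteq N$, and $N=\theta$ by minimality.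

If $a\in N$, every $u\in N\setminus a$ is adjacent to $a$, so $\{u\}\cup\theta\in X$. Hence all pairs in $(N\setminus a)\cup\theta$ are edges of $X$, and this set is a face of $X$. Then $N=a\cup(N\setminus a)\notin X_m$ means that $\theta\subseteq N\setminus a$, so $N$ properly contains the circuit $\theta$, which is impossible.
\end{proof}

\section{Circuits of size $d+2$}\label{sec:large}

If $\Delta$ has a circuit of size $d+2$, it contains the boundary of a $(d+1)$-simplex, so $H_d(\Delta)\ne0$ and the last part of Corollary~\ref{cor:P} is not available. But if we add just one such boundary to $X$, the one extra cycle is not enough to make the maps $\varphi_\sigma$ of Proposition~\ref{prop:obstruction} onto.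

Let $d\ge2$, let $X$ be the complex of Section~\ref{sec:small}, $G=\{v_0,\dots,v_d\}$ a facet of $X$, $g$ a new vertex, and
\[
Y=X\cup(2^{\{g\}}*\partial 2^G).
\]

\begin{proposition}\label{prop:Y}
$Y$ is pure of dimension $d$ and shellable, has maximum circuit cardinality $d+2$, and is not $(d-2)$-decomposable.
\end{proposition}

\begin{proof}
\emph{Shelling.} After a shelling of $X$, add $g\cup(G\setminus v_i)$ for $i=0,\dots,d$. A face without $g$ lies in $G\in X$, and a face with $g$ is old if and only if it misses some $v_l$ with $l<i$. So the restriction is $\{g\}\cup\{v_l:l<i\}$.

\emph{Circuits.} The set $g\cup G$ is a circuit with $d+2$ elements. Let $N$ be a circuit with $|N|\ge3$; its pairs are edges. If $g\notin N$, they are edges of the flag complex $X$, so $N\in X$, a contradiction. If $g\in N$, all other elements of $N$ are adjacent to $g$, so $N\subseteq g\cup G$; since the proper subsets of $g\cup G$ are faces, $N=g\cup G$.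

\emph{Decomposability.} Shedding a face that contains $g$ removes some of the added facets, so we prove the claim for all intermediate complexes. For $J\subseteq G$ let $W_J$ be $X$ together with all faces of the sets $g\cup(G\setminus v)$, $v\in J$. It is pure of dimension $d$ with more than one facet (as $X$ is not a simplex), hence not a simplex, and $W_G=Y$. We show by induction on $|J|$ that $W=W_J$ is not $(d-2)$-decomposable.

Suppose $\sigma$ is a shedding face of $W$ with $|\sigma|\le d-1$ and $W\setminus\sigma$ is $(d-2)$-decomposable. By Lemma~\ref{lem:decshell}, $W\setminus\sigma$ is shellable.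

\emph{Case $g\in\sigma$.} This can occur only if $J\ne\emptyset$. By Lemma~\ref{lem:shed}, $W\setminus\sigma$ is generated by the facets of $W$ that do not contain $\sigma$. These are the facets of $X$ and the $g\cup(G\setminus v)$ with $v\in J'=\{v\in J:\sigma\not\subseteq g\cup(G\setminus v)\}$. So $W\setminus\sigma=W_{J'}$. As $\sigma$ is a face containing $g$, it lies in some $g\cup(G\setminus v)$ with $v\in J$, so $J'\subsetneq J$, and $W_{J'}$ is not $(d-2)$-decomposable by induction, a contradiction.

\emph{Case $g\notin\sigma$.} Then $\sigma\in X$. By Proposition~\ref{prop:obstruction} the map $\varphi_\sigma:H_d(W)\to H_{d-|\sigma|}(\operatorname{lk}_W\sigma)$ is onto. Its target contains $L=H_{d-|\sigma|}(\operatorname{lk}_X\sigma)$, both being spaces of top-degree cycles, and $L\ne0$ by (P), as $|\sigma|\le d-1$.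

We compute $H_d(W)$. Let $z$ be a $d$-cycle of $W$. For distinct $u,v\in G$, the only facets of $W$ that can contain $g\cup(G\setminus\{u,v\})$ are $g\cup(G\setminus u)$ and $g\cup(G\setminus v)$. So the coefficients in $z$ of all $g\cup(G\setminus v)$, $v\in G$, agree, where the coefficient is $0$ for $v\notin J$. If they are $0$, then $z\in H_d(X)=0$. If they are $1$, then $J=G$, and $z+\partial[g\cup G]$ is a $d$-cycle of $X$, hence $0$, so $z=\partial[g\cup G]$. Hence $H_d(W)=0$ if $J\ne G$, and $H_d(Y)$ is spanned by $\partial[g\cup G]$. Now:
\begin{itemize}
\item If $J\ne G$, the source of $\varphi_\sigma$ is $0$ and its target is not.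
\item If $J=G$ and $\sigma\not\subseteq G$, then, as $g\notin\sigma$, no facet in $\partial[g\cup G]$ contains $\sigma$. So $\varphi_\sigma=0$, while its target is not $0$.
\item If $J=G$ and $\sigma\subseteq G$, then $\varphi_\sigma(\partial[g\cup G])=\partial[(g\cup G)\setminus\sigma]$ involves faces containing $g$, because $\sigma\ne G$. So the image of $\varphi_\sigma$ is spanned by one element outside $L$, and it does not contain $L\ne0$.
\end{itemize}
In each case $\varphi_\sigma$ is not onto, a contradiction.
\end{proof}

Propositions~\ref{prop:Xm} and~\ref{prop:Y} prove Theorem~\ref{thm:lower}.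

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $d\ge2$, Theorem~\ref{thm:upper} shows that $k=d-1$ suffices, and Theorem~\ref{thm:lower} that $k=d-2$, and hence any smaller $k$, does not, for each $m$ with $2\le m\le d+2$. For $d\in\{0,1\}$, Theorem~\ref{thm:upper} shows that $k=0$ suffices. On the other hand $k\ge0$ is necessary as soon as there is an example at all, because a complex with a circuit is not a simplex and needs a nonempty shedding face. Shellable examples are two points for $(d,m)=(0,2)$, a path with two edges for $(1,2)$, and the boundary of a triangle for $(1,3)$. All examples used are pure, which gives the last statement.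
\end{proof}

\section{A sharp bound in terms of the $h$-vector}\label{sec:h}

Let $\Delta$ be pure of dimension $d$. Its $h$-vector $(h_0,\dots,h_{d+1})$ is defined by
\[
\sum_{\tau\in\Delta}(x-1)^{d+1-|\tau|}=\sum_{i=0}^{d+1}h_i\,x^{d+1-i}.
\]
If $\Delta$ is shellable, a shelling partitions it into the intervals $[R(F),F]$, and by the binomial theorem such an interval contributes $x^{d+1-|R(F)|}$ to the left-hand side. So $h_i$ is the number of facets with $|R(F)|=i$. In particular $h_0=1$, and $h_{d+1}$ is the number of homology facets.

\begin{proof}[Proof of Theorem~\ref{thm:h}]
(i) Since $R(F)=F$ if and only if $|R(F)|=d+1$, the number $t$ is the one in Theorem~\ref{thm:refined}.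

(ii) Let $X'$ be the complex $X_m$ of Section~\ref{sec:small} in dimension $t$ in place of $d$, and let $\Delta=X'*2^Q$ with a set $Q$ of $d-t$ new vertices.

\emph{Properties of $\Delta$.} A set $N$ of vertices is a face of $\Delta$ if and only if $N\setminus Q\in X'$, so $\Delta$ has the same circuits as $X'$. The facets of $\Delta$ are the sets $F\cup Q$ with $F$ a facet of $X'$, and a shelling of $X'$ gives one of $\Delta$ with the same restrictions. So $\Delta$ is pure and shellable of dimension $d$ and $h_i(\Delta)=h_i(X')$ for $i\le t+1$, $h_i(\Delta)=0$ for $i>t+1$. Moreover $h_{t+1}(X')=\dim H_t(X')=0$ by Lemma~\ref{lem:homology}. So $h_i(\Delta)=0$ for $i>t$, and the shelling of $\Delta$ has no homology facets. Removing the facets in reverse order, down to the first, removes one interval $[R(F),F]$ with $\emptyset\ne R(F)\subsetneq F$ at a time. At that moment $R(F)$ lies in no other facet, so this is a collapse. Hence $\Delta$ is contractible.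

\emph{$\Delta$ is not $(t-2)$-decomposable.} It is not a simplex, since $X'$ is not. Suppose $\sigma$ is a shedding face of $\Delta$ with $|\sigma|\le t-1$ and $\Delta\setminus\sigma$ is $(t-2)$-decomposable; then $\Delta\setminus\sigma$ is shellable by Lemma~\ref{lem:decshell}.

Suppose there is $q\in\sigma\cap Q$, and let $F\cup Q$ be a facet containing $\sigma$. The face $(F\cup Q)\setminus q$ lies in $\Delta\setminus\sigma$, hence in a facet of $\Delta\setminus\sigma$. By Lemma~\ref{lem:shed} this is a facet of $\Delta$, so it contains $Q$; hence it contains $F\cup Q\supseteq\sigma$, a contradiction.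

So $\sigma\in X'$ and $\Delta\setminus\sigma=(X'\setminus\sigma)*2^Q$. If $F$ is a facet of $X'\setminus\sigma$, then $F\cup Q$ is a facet of $\Delta\setminus\sigma$, hence of $\Delta$, and $F$ is a facet of $X'$. So $\sigma$ is a shedding face of $X'$. Let $F_1\cup Q,\dots,F_n\cup Q$ be a shelling of $\Delta\setminus\sigma$. If $q\in Q$ were in the restriction of $F_j\cup Q$, then $(F_j\cup Q)\setminus q$ would lie in an earlier facet $F_i\cup Q$, which gives $F_j\subseteq F_i$, a contradiction. So the restrictions are subsets of the $F_j$, and $F_1,\dots,F_n$ is a shelling of $X'\setminus\sigma$ with these restrictions. Thus $\sigma$ is a shedding face of $X'$ with shellable deletion and $|\sigma|\le t-1$. As $X'$ is pure of dimension $t\ge 2$ with $H_t(X')=0$ and (P), where the exceptional faces have $t$ vertices, this contradicts Corollary~\ref{cor:P}.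

Finally, by (i) necessarily $h_t(\Delta)\ne0$, since otherwise $\Delta$ would be $(t-2)$-decomposable; so $t$ is the number that occurs in (i), and the bound there is attained.
\end{proof}

\begin{thebibliography}{1}
\bibitem{W} Russ Woodroofe, \emph{Chordal and sequentially Cohen--Macaulay clutters}, arXiv:0911.4697 (2009).
\end{thebibliography}

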